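\title{Cw1-expansivity does not imply expansivity on Peano continua}

\begin{abstract}
A homeomorphism of a compact metric space is cw1-expansive if a continuum that stays small in the future and a continuum that stays small in the past have at most one point in common. Every expansive homeomorphism has this property. We show that the converse fails on Peano continua, which answers a question of Artigue: every expansive homeomorphism of a nondegenerate Peano continuum with dense periodic points has a cw1-expansive, non-expansive extension to a Peano continuum of the same dimension. The extension consists of a Cantor set of copies of the given system, glued over periodic points along finite groups that pairwise intersect trivially. Hyperbolic toral automorphisms yield examples in every dimension $d\ge 2$. We also show that cw1-expansivity does imply expansivity when nearby points are joined by a small stable and a small unstable continuum.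
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{continuum} is a nonempty compact connected metric space; it is \emph{nondegenerate} if it has more than one point. A \emph{Peano continuum} is a continuum that is locally connected, that is, every point has arbitrarily small connected open neighborhoods.

Let $X$ be a compact metric space with metric $\operatorname{dist}$, and let $f\colon X\to X$ be a homeomorphism. For $x\in X$ and $\delta>0$ put
\[
\Gamma_\delta(x)=\{x'\in X:\ \operatorname{dist}(f^n(x),f^n(x'))<\delta\ \text{ for all } n\in\mathbb Z\}.
\]
This is the set of points that an observer with resolution $\delta$ never distinguishes from $x$. The map $f$ is \emph{expansive} if there is $\delta>0$, an \emph{expansivity constant}, such that $\Gamma_\delta(x)=\{x\}$ for all $x\in X$.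

It is useful to separate the future from the past. Call a set $A\subset X$ \emph{$\delta$-stable} if $\operatorname{diam}f^n(A)<\delta$ for all $n\ge0$, and call $B\subset X$ \emph{$\delta$-unstable} if $\operatorname{diam}f^n(B)<\delta$ for all $n\le0$. Then
\begin{equation}\label{eq:sets}
\begin{gathered}
\text{$\delta$ is an expansivity constant of $f$ if and only if every $\delta$-stable set}\\
\text{meets every $\delta$-unstable set in at most one point.}
\end{gathered}
\end{equation}
Indeed, two points of $A\cap B$ have $\delta$-close orbits, in the future because of $A$ and in the past because of $B$; conversely, if $x'\in\Gamma_\delta(x)$, then $\{x,x'\}$ is both $\delta$-stable and $\delta$-unstable. One obtains a weaker notion by testing \eqref{eq:sets} only on continua.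

\begin{definition}\label{def:cw}
Let $N\ge1$. The homeomorphism $f$ is \emph{cw$N$-expansive} if there is $\delta>0$ such that $\operatorname{card}(A\cap B)\le N$ whenever $A\subset X$ is a $\delta$-stable continuum and $B\subset X$ is a $\delta$-unstable continuum. For $N=1$ we call such a $\delta$ a \emph{cw1-constant} of $f$.
\end{definition}

Neither expansivity nor cw1-expansivity depends on the choice of a compatible metric: the identity map between two compatible metrics on a compact space is uniformly continuous, so sets that are small enough for one metric are small for the other.

By \eqref{eq:sets}, an expansive homeomorphism is cw1-expansive. Whether the converse holds depends on how many continua the space contains. In a Cantor set the only continua are points, so the identity is cw1-expansive, and it is not expansive because a Cantor set has no isolated points. Connectedness alone does not repair this: it is known that there is a cw1-expansive, non-expansive homeomorphism of a continuum that is not locally connected. On the other hand, it is known that on a compact surface cw1-expansivity implies expansivity. Peano continua look like the natural setting for a general theorem, since in a Peano continuum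 any two sufficiently close points lie in a small continuum (cover the space by finitely many small connected open sets and take a Lebesgue number of the cover). This leads to the following question, posed in \cite{Artigue}.

\begin{quote}
\emph{Is every cw1-expansive homeomorphism of a Peano continuum expansive?}
\end{quote}

The answer is no. Local connectedness provides small continua, but it does not provide continua that \emph{stay} small under iteration, and only those are seen by Definition~\ref{def:cw}.

\begin{theorem}\label{thm:main}
Let $Y$ be a nondegenerate Peano continuum and let $f\colon Y\to Y$ be an expansive homeomorphism whose periodic points are dense. Then there are a Peano continuum $X$, a homeomorphism $F\colon X\to X$ and a continuous surjection $\pi\colon X\to Y$ with $\pi F=f\pi$ and with totally disconnected fibers, such that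
\begin{enumerate}
\item[(1)] $F$ is cw1-expansive;
\item[(2)] $F$ is not expansive; in fact, for every $x\in X$ and every $\delta>0$ the set $\Gamma_\delta(x)$, defined with respect to $F$, contains a Cantor set;
\item[(3)] $\dim X=\dim Y$.
\end{enumerate}
\end{theorem}

Here $\dim$ is the covering dimension, recalled in Section~\ref{sec:nonexp}.

\begin{corollary}\label{cor:answer}
For every $d\ge2$ there is a cw1-expansive, non-expansive homeomorphism of a $d$-dimensional Peano continuum.
\end{corollary}

We make no claim about one-dimensional Peano continua. The guess that the answer should be yes does become a theorem if the continua that join nearby points respect the dynamics.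

\begin{theorem}\label{thm:product}
Let $f$ be a cw1-expansive homeomorphism of a compact metric space. Suppose that for every $\varepsilon>0$ there is $\eta>0$ such that, whenever $\operatorname{dist}(x,y)<\eta$, there are an $\varepsilon$-stable continuum $A\ni x$ and an $\varepsilon$-unstable continuum $B\ni y$ with $A\cap B\ne\emptyset$. Then $f$ is expansive.
\end{theorem}

The hypothesis is a local product structure by continua, and the examples of Theorem~\ref{thm:main} necessarily lack it.

Section~\ref{sec:tori} deduces Corollary~\ref{cor:answer} from Theorem~\ref{thm:main}. Section~\ref{sec:model} shows the mechanism on two and four copies of a torus. The space $X$ is built in Sections~\ref{sec:lines} and~\ref{sec:space}, and its properties are proved in Sections~\ref{sec:peano}--\ref{sec:nonexp}. Section~\ref{sec:product} proves Theorem~\ref{thm:product} and can be read independently.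

\section{Hyperbolic toral automorphisms}\label{sec:tori}

A matrix $M\in GL_d(\mathbb Z)$ maps $\mathbb Z^d$ onto itself and therefore induces a homeomorphism $f_M$ of the torus $\mathbb T^d=\mathbb R^d/\mathbb Z^d$. It is \emph{hyperbolic} if it has no complex eigenvalue of modulus $1$. The distance between two points $x,y\in\mathbb T^d$ is the least Euclidean norm of a vector in $\mathbb R^d$ that represents $x-y$.

\begin{lemma}\label{lem:tori}
For every $d\ge2$ there is a hyperbolic matrix in $GL_d(\mathbb Z)$. If $M\in GL_d(\mathbb Z)$ is hyperbolic, then $f_M$ is expansive and its periodic points are dense.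
\end{lemma}

\begin{proof}
The companion matrix of $t^d-3t+1$ has integer entries and determinant $\pm1$. If $|\lambda|=1$, then $|\lambda^d+1|\le2<3=|3\lambda|$, so $\lambda$ is not a root. Hence this matrix is hyperbolic.

Let $M$ be hyperbolic. For each $m\ge1$ the map $f_M$ sends the finite set $(\frac1m\mathbb Z/\mathbb Z)^d$ injectively into itself, so it permutes this set. Thus all rational points are periodic, and they are dense.

Let $c=1/(1+\|M\|)$ and suppose that $\operatorname{dist}(f_M^n(x),f_M^n(y))<c$ for all $n\in\mathbb Z$. Choose vectors $v_n$ of norm less than $c$ that represent $f_M^n(x)-f_M^n(y)$. Both $v_{n+1}$ and $Mv_n$ represent $f_M^{n+1}(x)-f_M^{n+1}(y)$, so $v_{n+1}-Mv_n$ is an integer vector of norm less than $c+\|M\|c=1$. Hence $v_{n+1}=Mv_n$, and the sequence $(M^nv_0)_{n\in\mathbb Z}$ is bounded. The vectors $w\in\mathbb C^d$ for which $(M^nw)_{n\in\mathbb Z}$ is bounded form an $M$-invariant subspace $W$. If $W\ne0$, it contains an eigenvector, whose eigenvalue $\lambda$ has $(\lambda^n)_{n\in\mathbb Z}$ bounded; this forces $|\lambda|=1$. So $W=0$, $v_0=0$ and $x=y$.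
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
The torus $\mathbb T^d$ is a nondegenerate Peano continuum of dimension $d$. Apply Theorem~\ref{thm:main} to $f_M$ with $M$ as in Lemma~\ref{lem:tori}.
\end{proof}

\section{Gluing two and four tori}\label{sec:model}

Let $f\colon Y\to Y$ be expansive and let $G$ be a Cantor set. The product map $\mathrm{id}\times f$ on $G\times Y$ is already cw1-expansive and not expansive. It is cw1-expansive because every continuum lies in a single \emph{sheet} $\{g\}\times Y$, on which \eqref{eq:sets} applies. It is not expansive because $(g,y)$ and $(h,y)$ stay close when $g$ and $h$ are close. Its only defect is that $G\times Y$ is not connected. We shall glue the sheets together at many points, so that nearby sheets are joined inside every small region of $Y$. The danger is that stable and unstable continua can now change sheets. The simplest case shows both the danger and the remedy.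

Let $M=\begin{pmatrix}2&1\\1&1\end{pmatrix}$. Its eigenvalues are $\lambda=\frac{3+\sqrt5}2$ and $\lambda^{-1}$; the eigenline $E^u$ of $\lambda$ is spanned by $(1,\lambda-2)$, and the eigenline $E^s$ of $\lambda^{-1}$ is orthogonal to it because $M$ is symmetric. Both lines have irrational slope. Let $p\ne p'$ be rational points of $\mathbb T^2$ with $p'=p+v$ and $|v|<1$, and let $f$ be a positive power of $f_M$ that fixes $p$ and $p'$. Write $v=v^s+v^u$ with $v^s\in E^s$, $v^u\in E^u$; both components are nonzero since $v$ is rational. Consider the segments
\[
I=\{p+tv^s:0\le t\le1\},\qquad J=\{p'-tv^u:0\le t\le1\}.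
\]
The forward iterates of $I$ and the backward iterates of $J$ have length at most $|v|$. The two segments meet only at $z=p+v^s=p'-v^u$: if $p+tv^s=p'-t'v^u$, then $(t-1)v^s+(t'-1)v^u$ is an integer vector of norm less than $1$, so $t=t'=1$. In particular $p'\notin I$ and $p\notin J$.

Let $V$ be a finite abelian group with subgroups $\ell$ and $\ell'$. In $V\times\mathbb T^2$ identify $(g,p)$ with $(h,p)$ if $g-h\in\ell$, and $(g,p')$ with $(h,p')$ if $g-h\in\ell'$. Since $p$ and $p'$ are fixed, $\mathrm{id}\times f$ induces a homeomorphism of the glued space, in which we measure distance by the length of the shortest path. Over $I$ the only gluing point is $p$. So the part of the glued space over $I$ has one component for each coset $g+\ell$, namely the copies of $I$ in the sheets of that coset, joined at their common endpoint over $p$. The forward iterates of such a component have diameter at most $2|v|$. In the same way the part over $J$ has one component for each coset $h+\ell'$, and its backward iterates have diameter at most $2|v|$. The component of $g+\ell$ over $I$ and the component of $h+\ell'$ over $J$ have in common exactly the points $(k,z)$ with $k\in(g+\ell)\cap(h+\ell')$.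

\begin{example}[two sheets]\label{ex:two}
Let $V=\ell=\ell'=\mathbb Z/2$. The component $A$ over $I$ and the component $B$ over $J$ meet in the two points $(0,z)$ and $(1,z)$; see Figure~\ref{fig:sheets}, left. So no $\delta>2|v|$ is a cw1-constant. A space in which this configuration occurs with arbitrarily small diameters carries no cw1-constant at all.
\end{example}

\begin{example}[four sheets]\label{ex:four}
Let $V=(\mathbb Z/2)^2=\{00,10,01,11\}$, $\ell=\{00,10\}$ and $\ell'=\{00,01\}$. Over $p$ the sheets are glued in the pairs $\{00,10\}$ and $\{01,11\}$; over $p'$ in the pairs $\{00,01\}$ and $\{10,11\}$. A pair of the first kind and a pair of the second kind share exactly one element, so a component over $I$ meets a component over $J$ in exactly one point. Nevertheless the part of the space over $I\cup J$ is connected: one passes from sheet $00$ to $10$ over $p$, from $10$ to $11$ over $p'$, and from $11$ to $01$ over $p$. See Figure~\ref{fig:sheets}, right.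
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[very thick] (2,2.2)--(0,1.5)--(2,0.8);
\draw[very thick,dashed] (2,2.2)--(4,1.5)--(2,0.8);
\foreach \q in {(0,1.5),(4,1.5),(2,2.2),(2,0.8)} \fill \q circle (2pt);
\node[above] at (2,2.2) {$0$}; \node[below] at (2,0.8) {$1$};
\draw[gray] (8,1)--(6,0.5)--(8,0);
\draw[gray,dashed] (8,2)--(10,1)--(8,0);
\draw[very thick] (8,3)--(6,2.5)--(8,2);
\draw[very thick,dashed] (8,3)--(10,2)--(8,1);
\foreach \q in {(6,2.5),(6,0.5),(10,2),(10,1),(8,3),(8,2),(8,1),(8,0)} \fill \q circle (2pt);
\node[above] at (8,3) {$00$}; \node[above right] at (8,2) {$10$};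
\node[above left] at (8,1) {$01$}; \node[below] at (8,0) {$11$};
\foreach \s in {0,6} {
\draw (\s,-1)--(\s+2,-1); \draw[dashed] (\s+2,-1)--(\s+4,-1);
\fill (\s,-1) circle (1.5pt) node[below] {$p$};
\fill (\s+2,-1) circle (1.5pt) node[below] {$z$};
\fill (\s+4,-1) circle (1.5pt) node[below] {$p'$}; }
\end{tikzpicture}
\caption{Sheets glued over two fixed points $p,p'$, shown over a stable segment from $p$ to $z$ (solid) and an unstable segment from $z$ to $p'$ (dashed); the points over $z$ are labeled by their sheets. Left: two sheets glued over both points; the stable and the unstable continuum meet twice. Right: four sheets indexed by $(\mathbb Z/2)^2$, glued along different subgroups over $p$ and $p'$; the union is still connected, but the thick stable and unstable continua meet only once. The crossing of two dashed lines is not a point of the space.}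
\label{fig:sheets}
\end{figure}

In Example~\ref{ex:four} the relation $\ell\cap\ell'=0$ protects cw1-expansivity and the relation $\ell+\ell'=V$ gives connectedness. They are compatible because a connecting path may use both gluing points, while a stable or unstable continuum contains only one. To turn this into Theorem~\ref{thm:main} we need gluing points in every small region, and these are permuted by $f$ rather than fixed; we need infinitely many levels of gluing, so that infinitely many sheets accumulate; and we need to control arbitrary stable continua, not only segments. The next section deals with the first point.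

\section{Subgroups permuted by an automorphism}\label{sec:lines}

For a finite set $P$ of gluing points permuted by $f$, we want subgroups $\ell_p$ of one finite group $V$, any two of which intersect trivially and generate $V$, together with an automorphism of $V$ that permutes the $\ell_p$ as $f$ permutes the points; the automorphism will replace the identity in the product map. Lines through the origin in the plane $\mathbb F_r^2$ over the field with $r$ elements, $r$ prime, have the first two properties. One plane is not enough for the third: an automorphism of $\mathbb F_r^2$ that preserves three lines is a scalar and preserves all lines. The remedy is to take one plane for each moment of time and to let the automorphism shift the planes.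

\begin{lemma}\label{lem:lines}
Let $\sigma$ be a permutation of a finite nonempty set $P$. There are a finite abelian group $V\ne0$, an automorphism $\varphi$ of $V$ and subgroups $\ell_p\le V$ $(p\in P)$ such that $\varphi(\ell_p)=\ell_{\sigma(p)}$ for all $p$, and $\ell_p\cap\ell_{p'}=0$ and $\ell_p+\ell_{p'}=V$ for $p\ne p'$.
\end{lemma}

\begin{proof}
Let $k$ be the order of $\sigma$, let $r\ge\operatorname{card}P$ be a prime, and let $s\colon P\to\mathbb F_r$ be an injection. For $a\in\mathbb F_r$ let $L_a=\{(x,ax):x\in\mathbb F_r\}$ be the line of slope $a$. For $a\ne a'$ the vectors $(1,a)$ and $(1,a')$ form a basis of $\mathbb F_r^2$, so $L_a\cap L_{a'}=0$ and $L_a+L_{a'}=\mathbb F_r^2$. Put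
\[
V=\prod_{j\in\mathbb Z/k}\mathbb F_r^2,\qquad \ell_p=\prod_{j\in\mathbb Z/k}L_{s(\sigma^j(p))},\qquad \varphi(v)_j=v_{j+1}.
\]
The definition of $\ell_p$ makes sense because $\sigma^k$ is the identity. The $j$-th factor of $\varphi(\ell_p)$ is the $(j+1)$-st factor of $\ell_p$, namely $L_{s(\sigma^{j+1}(p))}$, and this is the $j$-th factor of $\ell_{\sigma(p)}$. Hence $\varphi(\ell_p)=\ell_{\sigma(p)}$. If $p\ne p'$, then $s(\sigma^j(p))\ne s(\sigma^j(p'))$ for every $j$, so in every factor the two lines intersect trivially and span the plane. Therefore $\ell_p\cap\ell_{p'}=0$ and $\ell_p+\ell_{p'}=V$.
\end{proof}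

\section{The space $X$ and the map $F$}\label{sec:space}

From here through Section~\ref{sec:nonexp}, $Y$ and $f$ are as in Theorem~\ref{thm:main}. Balls are open balls. We use two standard facts of general topology.
\begin{enumerate}
\item[(Q1)] If an equivalence relation on a compact metric space $Z$ is closed as a subset of $Z\times Z$, then the quotient space is compact and metrizable.
\item[(Q2)] A continuous map from a compact space to a Hausdorff space is closed. Hence it is a quotient map if it is onto, and a homeomorphism if it is bijective.
\end{enumerate}

\subsection*{The gluing points}
The gluing must be invariant under the dynamics, and Lemma~\ref{lem:lines} handles finitely many points at a time. So each level of gluing takes place over a finite invariant set, that is, over finitely many periodic orbits. This is where the density of periodic points is used.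

Since $Y$ is connected and nondegenerate, it has no isolated points, so every nonempty open set $O$ is infinite. It contains infinitely many periodic points, for otherwise removing them from $O$ would leave a nonempty open set without periodic points. We choose inductively pairwise disjoint finite sets $P_1,P_2,\dots$ with $f(P_n)=P_n$ such that
\begin{equation}\label{eq:dense}
\text{every ball of radius $1/n$ in $Y$ contains at least two points of $P_n$.}
\end{equation}
To choose $P_n$, cover $Y$ by finitely many balls of radius $\frac1{2n}$, pick in each of them two periodic points outside $P_1\cup\dots\cup P_{n-1}$, and let $P_n$ be the union of their orbits. These orbits avoid the earlier sets, because the earlier sets are unions of orbits. A ball of radius $1/n$ with center $y$ contains every covering ball to which $y$ belongs, which gives \eqref{eq:dense}. Let $P=\bigcup_nP_n$.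

\subsection*{The group of sheets}
Apply Lemma~\ref{lem:lines} to the permutation $f|_{P_n}$ of $P_n$ to obtain $V_n$, $\varphi_n$ and subgroups $\ell_p\le V_n$ for $p\in P_n$. Give each $V_n$ the discrete topology and put
\[
G=\prod_{n\ge1}V_n,\qquad \varphi=\prod_{n\ge1}\varphi_n,\qquad U_n=\{g\in G:\ g_m=0\text{ for all }m\le n\}\quad(n\ge0).
\]
The product topology on the compact group $G$ is given by the metric $d_G(g,h)=2^{-m}$, where $m$ is the first index with $g_m\ne h_m$. The subgroup $U_n$ has finite index, its cosets have diameter $2^{-n-1}$, and $\varphi(U_n)=U_n$; also $U_0=G$. We regard $V_m$ as the subgroup of $G$ of elements whose coordinates other than the $m$-th vanish. The subgroup $\bigoplus_{m>n}V_m$ of elements of $U_n$ with finitely many nonzero coordinates is dense in $U_n$, since every element is the limit of its truncations.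

Recall that a Cantor set is a nonempty compact metrizable totally disconnected space without isolated points; a countable product of finite discrete spaces is a Cantor set if infinitely many factors have at least two points. We shall use this in the following form.
\begin{equation}\label{eq:cantor}
\text{If $H$ is a subgroup of some $V_m$ and $n\ge0$, then $U_n/(H\cap U_n)$ is a Cantor set.}
\end{equation}
Indeed, by (Q2) this quotient is homeomorphic to $\prod_{j>n}V_j$ if $m\le n$, and to the same product with $V_m$ replaced by $V_m/H$ if $m>n$.

For $y\in Y$ define a subgroup $G_y\le G$ by $G_y=\ell_y\subset V_n$ if $y\in P_n$, and $G_y=0$ if $y\notin P$. It records which sheets are glued over $y$. Each $G_y$ is finite, and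
\begin{enumerate}
\item[(G1)] $\varphi(G_y)=G_{f(y)}$ for all $y\in Y$;
\item[(G2)] $G_p\cap G_{p'}=0$ for $p\ne p'$ in $P$;
\item[(G3)] $G_p+G_{p'}=V_n$ for $p\ne p'$ in $P_n$.
\end{enumerate}
Property (G1) holds on $P_n$ by Lemma~\ref{lem:lines}, and off $P$ because $y\notin P$ implies $f(y)\notin P$. Property (G2) is Lemma~\ref{lem:lines} if $p,p'$ lie in the same $P_n$, and otherwise follows from $V_n\cap V_m=0$ for $n\ne m$. Property (G3) is Lemma~\ref{lem:lines}.

\subsection*{The quotient}
On $G\times Y$ define
\[
(g,y)\sim(h,y')\quad\text{if and only if}\quad y=y'\ \text{ and }\ g-h\in G_y .
\]
This is an equivalence relation since each $G_y$ is a subgroup. The gluing set $P$ is dense, so it is not automatic that the quotient is Hausdorff. It is so because each level $P_n$ is finite and the gluing at level $n$ only identifies sheets at distance $2^{-n}$.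

\begin{lemma}\label{lem:closed}
The relation $\sim$ is closed.
\end{lemma}

\begin{proof}
Let $(g_i,y_i)\sim(h_i,y_i)$ with $g_i\to g$, $h_i\to h$ and $y_i\to y$. We must show that $g-h\in G_y$. If $g_i=h_i$ for infinitely many $i$, then $g=h$. Otherwise we may assume that $g_i\ne h_i$, hence $y_i\in P$, for all $i$; say $y_i\in P_{n_i}$. If some value $n$ occurs infinitely often among the $n_i$, then, $P_n$ being finite, $y_i$ is constant along a subsequence. Along it $y_i=y$ and $g_i-h_i$ lies in the finite, hence closed, set $G_y$; so $g-h\in G_y$. If no value occurs infinitely often, then $n_i\to\infty$, and $g_i-h_i\in V_{n_i}$ tends to $0$; so $g=h$.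
\end{proof}

By (Q1), $X=(G\times Y)/\!\sim$ is a compact metrizable space. Fix a compatible metric on $X$, give $G\times Y$ the maximum of the two metrics, and let $q\colon G\times Y\to X$ be the quotient map, which is uniformly continuous. The formula $\pi(q(g,y))=y$ defines a continuous surjection $\pi\colon X\to Y$. If $g-h\in G_y$, then $\varphi(g)-\varphi(h)\in G_{f(y)}$ by (G1), and the converse holds since $\varphi$ is injective and maps $G_y$ onto $G_{f(y)}$. Thus the homeomorphism $\varphi\times f$ of $G\times Y$ and its inverse preserve $\sim$, and they induce a homeomorphism $F\colon X\to X$ with
\[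
F(q(g,y))=q(\varphi(g),f(y)),\qquad \pi F=f\pi .
\]
For $y\in Y$, $g\in G$ and $n\ge0$, the map $u\mapsto q(g+u,y)$ on $U_n$ identifies $u$ and $u'$ exactly when $u-u'\in G_y$. By (Q2) and \eqref{eq:cantor},
\begin{equation}\label{eq:fiber}
q((g+U_n)\times\{y\})\cong U_n/(G_y\cap U_n)\ \text{ is a Cantor set.}
\end{equation}
For $n=0$ this set is the fiber $\pi^{-1}(y)$. So the fibers of $\pi$ are totally disconnected.

\section{$X$ is a Peano continuum}\label{sec:peano}

The natural small pieces of $X$ are the images of boxes $(g+U_n)\times D$ with $D\subset Y$ a small continuum. Such a box contains a Cantor set of sheets that differ in the coordinates $m>n$. By (G3), two gluing points of level $m$ in $D$ suffice to change the $m$-th coordinate arbitrarily, as in Example~\ref{ex:four}.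

\begin{lemma}\label{lem:box}
Let $n\ge0$ and let $D\subset Y$ be a continuum that contains two points of $P_m$ for every $m>n$. Then $q((g+U_n)\times D)$ is a continuum for every $g\in G$.
\end{lemma}

\begin{proof}
The set is compact as a continuous image of a compact set. For $h\in G$ let $S_h=q(\{h\}\times D)$, a connected set. Let $h\in G$, $m>n$ and $v\in V_m$, and let $p\ne p'$ be points of $P_m\cap D$. By (G3) we can write $v=a+b$ with $a\in G_p$ and $b\in G_{p'}$. The sets $S_h$ and $S_{h+a}$ share the point $q(h,p)=q(h+a,p)$, and the sets $S_{h+a}$ and $S_{h+v}$ share the point $q(h+a,p')=q(h+v,p')$. So $S_h\cup S_{h+a}\cup S_{h+v}$ is connected.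

Let $W=\bigoplus_{m>n}V_m$. Every element of $g+W$ is reached from $g$ by adding finitely many elements $v$ as above, and all intermediate elements, including those of the form $h+a$, lie in $g+W$. Hence each $S_h$ with $h\in g+W$ lies with $S_g$ in a connected subset of $q((g+W)\times D)$, and so $q((g+W)\times D)$ is connected. Since $W$ is dense in $U_n$, this set is dense in $q((g+U_n)\times D)$, which is therefore connected.
\end{proof}

To pass from small connected boxes to local connectedness we use the following criterion.

\begin{lemma}\label{lem:S}
Let $Z$ be a compact metric space that, for every $\varepsilon>0$, is a finite union of continua of diameter less than $\varepsilon$. Then $Z$ is locally connected.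
\end{lemma}

\begin{proof}
Let $x\in Z$ and take such a finite cover. The union $C$ of the members that contain $x$ is connected and lies in the ball of radius $\varepsilon$ about $x$. The union of the other members is closed and misses $x$, and its complement is contained in $C$; so $x$ is an interior point of $C$. Thus every point is interior to arbitrarily small connected sets. Now let $O$ be open, let $K$ be a component of $O$ and let $x\in K$. A connected set $C\subset O$ with $x$ in its interior is contained in $K$, so $K$ is open. The component of $x$ in a small ball about $x$ is then a small connected open neighborhood of $x$.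
\end{proof}

\begin{proposition}\label{prop:peano}
$X$ is a Peano continuum.
\end{proposition}

\begin{proof}
By \eqref{eq:dense}, each $P_m$ has at least two points, so Lemma~\ref{lem:box} with $D=Y$ and $n=0$ shows that $X$ is connected.

Let $\varepsilon>0$. By uniform continuity of $q$ there are $\rho>0$ and $n_0$ such that $\operatorname{diam}q((g+U_n)\times D)<\varepsilon$ whenever $\operatorname{diam}D\le\rho$ and $n\ge n_0$. Since $Y$ is compact and locally connected (this is the only place where local connectedness of $Y$ is used), it is covered by finitely many nonempty connected open sets of diameter less than $\rho$. Their closures $D_1,\dots,D_k$ are continua of diameter at most $\rho$, and there is $t>0$ such that each $D_i$ contains a ball of radius $t$. Choose $n\ge n_0$ with $\frac1{n+1}\le t$. For $m>n$ we have $\frac1m\le t$, so each $D_i$ contains two points of $P_m$ by \eqref{eq:dense}. By Lemma~\ref{lem:box}, the sets $q((g+U_n)\times D_i)$, where $g+U_n$ runs over the finitely many cosets of $U_n$ and $1\le i\le k$, are continua. They have diameter less than $\varepsilon$ and cover $X$. Lemma~\ref{lem:S} completes the proof.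
\end{proof}

\section{$F$ is cw1-expansive}\label{sec:cw}

A stable continuum in $X$ may be complicated, but its projection to $Y$ is a stable set of an expansive map. This bounds the number of gluing points that it can use, and it is a second reason for gluing over periodic points.

\begin{lemma}\label{lem:oneperiodic}
Let $c$ be an expansivity constant of $f$. A $c$-stable or $c$-unstable subset of $Y$ contains at most one periodic point.
\end{lemma}

\begin{proof}
Let $p,p'$ be periodic points in a $c$-stable set and let $k\ge1$ be a common period. For $n\in\mathbb Z$ choose $j$ with $n+jk\ge0$. Then $\operatorname{dist}(f^n(p),f^n(p'))=\operatorname{dist}(f^{n+jk}(p),f^{n+jk}(p'))<c$. So $p=p'$. For a $c$-unstable set choose $j$ with $n+jk\le0$.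
\end{proof}

Next we show that a continuum that sees only one gluing point $p$ can change sheets only within a coset of $G_p$. Over such a set the coset is a well-defined label with values in a totally disconnected space, so it cannot vary on a connected set.

\begin{lemma}\label{lem:label}
Let $C\subset X$ be a continuum such that $\pi(C)$ contains at most one point of $P$. Put $H_C=G_p$ if $P\cap\pi(C)=\{p\}$, and $H_C=0$ if $P\cap\pi(C)=\emptyset$. If $q(g,z)$ and $q(h,z)$ lie in $C$, then $g-h\in H_C$.
\end{lemma}

\begin{proof}
Let $D=\pi(C)$, a compact set. We have $G_y\subset H_C$ for every $y\in D$. Hence the continuous map $G\times D\to G/H_C$, $(k,y)\mapsto k+H_C$, is constant on the classes of $\sim$, and it induces a map $\Theta\colon\pi^{-1}(D)\to G/H_C$ with $\Theta(q(k,y))=k+H_C$. The restriction of $q$ to $G\times D$ is a continuous surjection onto $\pi^{-1}(D)$, hence a quotient map by (Q2), so $\Theta$ is continuous. By \eqref{eq:cantor} with $n=0$, the space $G/H_C$ is totally disconnected. Therefore $\Theta$ is constant on the connected set $C$, and $g+H_C=h+H_C$.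
\end{proof}

\begin{proposition}\label{prop:cw}
$F$ is cw1-expansive.
\end{proposition}

\begin{proof}
Let $c$ be an expansivity constant of $f$. By uniform continuity of $\pi$ there is $\delta>0$ such that $\operatorname{diam}S<\delta$ implies $\operatorname{diam}\pi(S)<c$ for $S\subset X$. We show that $\delta$ is a cw1-constant of $F$. Let $A$ be a $\delta$-stable and $B$ a $\delta$-unstable continuum in $X$. Since $f^n\pi=\pi F^n$, the set $\pi(A)$ is $c$-stable and $\pi(B)$ is $c$-unstable. By \eqref{eq:sets}, $\pi(A)\cap\pi(B)$ has at most one point. By Lemma~\ref{lem:oneperiodic}, each of $\pi(A)$ and $\pi(B)$ contains at most one point of $P$, so Lemma~\ref{lem:label} applies to $A$ and to $B$.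

Let $x,x'\in A\cap B$. Both project to the unique point $z$ of $\pi(A)\cap\pi(B)$, so $x=q(g,z)$ and $x'=q(h,z)$ for some $g,h\in G$. By Lemma~\ref{lem:label}, $g-h\in H_A\cap H_B$. If $g=h$, then $x=x'$. If $g\ne h$, then $H_A$ and $H_B$ are nonzero, so $H_A=G_p$ with $p\in P\cap\pi(A)$ and $H_B=G_{p'}$ with $p'\in P\cap\pi(B)$. Since $G_p\cap G_{p'}\ne0$, property (G2) gives $p=p'$. This point lies in $\pi(A)\cap\pi(B)=\{z\}$, so $g-h\in G_z$, and again $x=x'$. Hence $\operatorname{card}(A\cap B)\le1$.
\end{proof}

Property (G2) is used only in the last step, where it excludes the configuration of Example~\ref{ex:two} for all pairs of gluing points at once.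

\section{Non-expansivity and dimension}\label{sec:nonexp}

The map $\varphi$ acts on each coordinate separately, so it never separates two sheets that agree in the first $n$ coordinates. The gluing identifies only finitely many sheets over any given point, so a Cantor set of inseparable points survives in $X$.

\begin{proposition}\label{prop:nonexp}
For every $x\in X$ and $\delta>0$ the set $\Gamma_\delta(x)$ contains a Cantor set. In particular $F$ is not expansive.
\end{proposition}

\begin{proof}
Let $x=q(g,y)$. By uniform continuity of $q$ there is $n$ such that $h-h'\in U_n$ implies $\operatorname{dist}(q(h,w),q(h',w))<\delta$ for all $w\in Y$. Let $h\in g+U_n$. Since $\varphi(U_n)=U_n$, we have $\varphi^k(h)-\varphi^k(g)=\varphi^k(h-g)\in U_n$ for all $k\in\mathbb Z$, and therefore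
\[
\operatorname{dist}\bigl(F^k(q(h,y)),F^k(x)\bigr)=\operatorname{dist}\bigl(q(\varphi^k(h),f^k(y)),\,q(\varphi^k(g),f^k(y))\bigr)<\delta .
\]
So $\Gamma_\delta(x)$ contains $q((g+U_n)\times\{y\})$, which is a Cantor set by \eqref{eq:fiber}.
\end{proof}

For a compact metric space $Z$, the \emph{covering dimension} $\dim Z$ is the least $d$ such that every finite open cover of $Z$ has a finite open refinement in which every point lies in at most $d+1$ members, and $\dim Z=\infty$ if there is no such $d$. We use three textbook facts: $\dim Z'\le\dim Z$ for closed $Z'\subset Z$; a Cantor set has dimension $0$; and Hurewicz's theorem on dimension-lowering maps, which for a continuous surjection $\pi\colon X\to Y$ of compact metric spaces states that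
\[
\dim X\le\dim Y+\sup_{y\in Y}\dim\pi^{-1}(y).
\]

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The space $X$, the maps $F$ and $\pi$, and the total disconnectedness of the fibers come from Section~\ref{sec:space}, and $X$ is a Peano continuum by Proposition~\ref{prop:peano}. Parts (1) and (2) are Propositions~\ref{prop:cw} and~\ref{prop:nonexp}. For (3), the map $y\mapsto q(0,y)$ is continuous and injective, so by (Q2) it embeds $Y$ in $X$ as a closed subset, and $\dim Y\le\dim X$. The fibers of $\pi$ are Cantor sets by \eqref{eq:fiber}, so Hurewicz's theorem gives $\dim X\le\dim Y$.
\end{proof}

\begin{remark}[what fails without (G3)]\label{rem:G3}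
There is a simpler way to satisfy (G1) and (G2): let $V_n=(\mathbb Z/2)^{P_n}$, let $\ell_p$ be the $p$-th coordinate subgroup, and let $\varphi_n$ permute the coordinates as $f$ permutes $P_n$. Property (G3) was used only in Lemma~\ref{lem:box}, so this choice still gives a cw1-expansive, non-expansive map $F$. The space $X$ is connected, by the argument of Lemma~\ref{lem:box} for $D=Y$ and $n=0$, since the $\ell_p$ with $p\in P_m$ generate $V_m$. But $X$ is not locally connected. Let $x=q(g,y)$ and let $D\ne Y$ be a closed neighborhood of $y$. As in Lemma~\ref{lem:label}, the map $\Theta(q(h,w))=(h_p)_{p\in P\setminus D}$ from $\pi^{-1}(D)$ to $(\mathbb Z/2)^{P\setminus D}$ is well defined and continuous, so it is constant on connected subsets of $\pi^{-1}(D)$. By \eqref{eq:dense}, for all large $n$ there is $p_n\in P_n\setminus D$; let $e_n$ be the generator of $\ell_{p_n}$. Then $q(g+e_n,y)\to x$, while $\Theta(q(g+e_n,y))\ne\Theta(x)$. So the neighborhood $\pi^{-1}(D)$ of $x$ contains no connected neighborhood of $x$.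
\end{remark}

\section{Local product structure by continua}\label{sec:product}

The hypothesis of Theorem~\ref{thm:product} holds for the toral automorphism $f_M$ of Section~\ref{sec:model}: if $y=x+v$ with $|v|<\varepsilon$, the segments from $x$ to $x+v^s$ and from $y$ to $y-v^u$ serve as $A$ and $B$. In general, the hypothesis assigns to each pair $f^n(x),f^n(y)$ of close points an intersection point $z_n$. The difficulty is that these points are chosen independently for each $n$. Cw1-expansivity is used first to show that they form an orbit, and then to show that this orbit is the orbit of $x$ and of $y$.

For the second step we recall the Hausdorff metric. The nonempty closed subsets of a compact metric space $X$ form a compact metric space under the Hausdorff distance. If $E_j\to E$, then $E$ contains every point that lies in all $E_j$; $E$ is connected if all $E_j$ are; $\operatorname{diam}E_j\to\operatorname{diam}E$; and $\psi(E_j)\to \psi(E)$ for every continuous $\psi\colon X\to X$.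

\begin{proof}[Proof of Theorem~\ref{thm:product}]
Let $\delta$ be a cw1-constant of $f$. By uniform continuity choose $\varepsilon\in(0,\delta/2)$ such that $\operatorname{diam}S<\varepsilon$ implies $\operatorname{diam}f(S)<\delta/2$, and let $\eta$ be given by the hypothesis for this $\varepsilon$. We show that $\eta$ is an expansivity constant. Suppose that $\operatorname{dist}(f^n(x),f^n(y))<\eta$ for all $n\in\mathbb Z$. For each $n$ choose an $\varepsilon$-stable continuum $A_n\ni f^n(x)$, an $\varepsilon$-unstable continuum $B_n\ni f^n(y)$ and a point $z_n\in A_n\cap B_n$.

\emph{Step 1: $f(z_n)=z_{n+1}$.} Put $A'=f(A_n)\cup A_{n+1}$ and $B'=f(B_n)\cup B_{n+1}$. These are continua, because both pieces of $A'$ contain $f^{n+1}(x)$ and both pieces of $B'$ contain $f^{n+1}(y)$. The diameter of a union of two intersecting sets is at most the sum of the diameters. For $k\ge0$,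
\[
\operatorname{diam}f^k(A')\le\operatorname{diam}f^{k+1}(A_n)+\operatorname{diam}f^k(A_{n+1})<2\varepsilon<\delta ,
\]
so $A'$ is $\delta$-stable. For $k\le-1$ we have $k+1\le0$, hence
\[
\operatorname{diam}f^k(B')\le\operatorname{diam}f^{k+1}(B_n)+\operatorname{diam}f^k(B_{n+1})<2\varepsilon<\delta .
\]
For $k=0$ the unstable set $B_n$ has been moved one step forward, and the choice of $\varepsilon$ gives $\operatorname{diam}B'<\delta/2+\varepsilon<\delta$. So $B'$ is $\delta$-unstable. Both $f(z_n)\in f(A_n)\cap f(B_n)$ and $z_{n+1}\in A_{n+1}\cap B_{n+1}$ lie in $A'\cap B'$, so they coincide. Consequently $z_n=f^n(z_0)$ for all $n\in\mathbb Z$.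

\emph{Step 2: $x=z_0=y$.} For $n\ge0$ the continuum $E_n=f^n(A_{-n})$ contains $x$ and, by Step 1, $f^n(z_{-n})=z_0$. Moreover $\operatorname{diam}f^k(E_n)=\operatorname{diam}f^{k+n}(A_{-n})<\varepsilon$ for all $k\ge-n$. Let $E$ be the Hausdorff limit of a subsequence $E_{n_j}$. It is a continuum that contains $x$ and $z_0$. For fixed $k\in\mathbb Z$ we have $k\ge-n_j$ for large $j$, so $\operatorname{diam}f^k(E)\le\varepsilon<\delta$. Thus $E$ is both $\delta$-stable and $\delta$-unstable, and Definition~\ref{def:cw} with $A=B=E$ gives $\operatorname{card}E\le1$. Hence $x=z_0$. The continua $E_n'=f^{-n}(B_n)$ contain $y$ and $f^{-n}(z_n)=z_0$, and $\operatorname{diam}f^k(E_n')=\operatorname{diam}f^{k-n}(B_n)<\varepsilon$ for all $k\le n$. A Hausdorff limit of a subsequence is again a $\delta$-stable and $\delta$-unstable continuum, now containing $y$ and $z_0$, so $y=z_0$. Therefore $x=y$.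
\end{proof}

\begin{remark}
One can see directly where the hypothesis of Theorem~\ref{thm:product} fails for the map $F$ of Theorem~\ref{thm:main}. Let $\delta$ be as in the proof of Proposition~\ref{prop:cw}, and suppose that a $\delta$-stable continuum $A\ni q(g,z)$ meets a $\delta$-unstable continuum $B\ni q(h,z)$ in a point $w$. Then $z$ and $\pi(w)$ lie in $\pi(A)\cap\pi(B)$, so $w=q(k,z)$ for some $k\in G$. Lemma~\ref{lem:label} gives $g-k\in H_A$ and $k-h\in H_B$, so $g-h$ has at most two nonzero coordinates. But every $U_n$ contains elements $u$ with infinitely many nonzero coordinates. For large $n$ the points $q(g,z)$ and $q(g+u,z)$ are as close as we like and lie in a small continuum, yet no such pair $A,B$ joins them.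
\end{remark}

\begin{thebibliography}{1}
\bibitem{Artigue} Alfonso Artigue, \emph{Dendritations of Surfaces}, arXiv:1801.08783 (2018).
\end{thebibliography}
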